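# Smooth density and singular boundary points in two-sided harmonic measure

## 1. Two theorems on boundary points of degree $d\ge 2$

Let $n\ge 3$. Let $\Omega\subset\mathbb R^n$ be a **2-sided NTA domain**: $\Omega^+=\Omega$ and $\Omega^-=\mathbb R^n\setminus\overline\Omega$ are both NTA domains, with common boundary $\partial\Omega^+=\partial\Omega=\partial\Omega^-$. Let $\omega^\pm$ be the harmonic measures of $\Omega^\pm$ for fixed poles $X^\pm\in\Omega^\pm$ (or the pole at infinity if $\Omega^\pm$ is unbounded). The standing hypotheses are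

$$\omega^+\ll\omega^-\ll\omega^+,\qquad \log\frac{d\omega^-}{d\omega^+}\in\mathrm{VMO}(d\omega^+).\tag{A}$$

For a harmonic polynomial $h$ write $\Sigma_h=\{h=0\}$. A **blow-up** of $\partial\Omega$ at $x\in\partial\Omega$ is a closed set $T$ such that $r_i^{-1}(\partial\Omega-x)\to T$ for some $r_i\downarrow0$, in the Hausdorff distance, uniformly on compact sets. The following structure theorem is taken as known: there is $d_0\ge1$ and a disjoint union $\partial\Omega=\Gamma_1\cup\dots\cup\Gamma_{d_0}$, where $x\in\Gamma_d$ if and only if every blow-up of $\partial\Omega$ at $x$ is $\Sigma_h$ for some homogeneous harmonic polynomial $h$ of degree $d$; for such $h$, $\Sigma_h$ separates $\mathbb R^n$ into two components. Moreover $\Gamma_1$ is relatively open in $\partial\Omega$ and locally Reifenberg flat with vanishing constant, while $\partial\Omega\setminus\Gamma_1$ is closed, nowhere dense in $\partial\Omega$ and $\omega^\pm$-null.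

We write $\log\frac{d\omega^-}{d\omega^+}\in C^\infty(\partial\Omega)$ if this function agrees $\omega^+$-a.e. with the restriction of a $C^\infty$ function defined near $\partial\Omega$. We say that $\partial\Omega$ near $x$ is locally the $C^\infty$ (or $C^k$) image of $\Sigma_h$ if there are open neighbourhoods $U$ of $0$, $V$ of $x$ and a $C^\infty$ (or $C^k$) diffeomorphism $\phi:U\to V$ with $\phi(0)=x$ and $\phi(\Sigma_h\cap U)=\partial\Omega\cap V$.

The following question is posed as an open problem in Matthew Badger, "Flat points in zero sets of harmonic polynomials and harmonic measure from two sides", arXiv:1109.1427 (2011): *if $\log\frac{d\omega^-}{d\omega^+}\in C^\infty(\partial\Omega)$ and $x\in\Gamma_d$ with $d\ge2$, is $\partial\Omega$ near $x$ locally the $C^\infty$ image of $\Sigma_h$ for some homogeneous harmonic polynomial $h$ of degree $d$ which separates space into two components?* It is of interest only for those $(n,d)$ for which $\Gamma_d$ can be nonempty. The answer is no, for every such pair.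

**Theorem 1.** (i) If $n=3$ and $d$ is even, then $\Gamma_d=\emptyset$ always. (ii) If $n=3$ and $d\ge3$ is odd, or $n\ge4$ and $d\ge2$, there is a 2-sided NTA domain $\Omega\subset\mathbb R^n$, with both $\Omega^\pm$ unbounded (poles at infinity), satisfying all hypotheses, such that $\log\frac{d\omega^-}{d\omega^+}$ is the restriction of a bounded Lipschitz $C^\infty$ function on $\mathbb R^n$, $0\in\Gamma_d$, and near $0$ the set $\partial\Omega$ is not the image of $\Sigma_{h'}$ under any $C^2$ diffeomorphism $\phi$ with $\phi(0)=0$, for any homogeneous harmonic polynomial $h'$.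

Call $(n,d)$ with $d\ge2$ **admissible** if $\Gamma_d$ can be nonempty. By Theorem 1 the admissible pairs are exactly those listed in (ii), and for each of them the question has a negative answer, even with $C^2$ in place of $C^\infty$.

**Theorem 2 (density constant near $x$).** (a) Let $(n,d)\in\{(4,2),(3,3)\}$. If $\Omega$ satisfies the standing hypotheses, $x\in\Gamma_d$ and $\log\frac{d\omega^-}{d\omega^+}$ is a.e. constant on $\partial\Omega\cap B(x,r_0)$ for some $r_0>0$, then $\partial\Omega$ near $x$ is the $C^\infty$ image of $\Sigma_h$ for a homogeneous harmonic $h$ of degree $d$ separating space into two components. (b) For every other admissible $(n,d)$, i.e. $n=3$, $d\ge5$ odd; $n\ge4$, $d\ge3$; $n\ge5$, $d=2$, there is an $\Omega$ as in Theorem 1(ii) with $\log\frac{d\omega^-}{d\omega^+}\equiv$ const near $0$. For $n\ge5$, $d=2$ one can take $\omega^-=\omega^+$, and then even $C^1$ diffeomorphisms are excluded.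

So for a density that is constant near $x$, the answer is yes exactly for $(3,3)$ and $(4,2)$.

## 2. NTA domains, harmonic measure, blow-ups, good polynomials

**NTA domains.** For an open set $\Omega$ write $\delta(X)=\mathrm{dist}(X,\partial\Omega)$. A connected open set $\Omega$ is *NTA* (Jerison–Kenig) if there is $C\ge1$ such that:

- (interior corkscrews) for $Q\in\partial\Omega$, $r>0$ there is $A\in\Omega\cap B(Q,r)$ with $\delta(A)\ge r/C$;
- (exterior corkscrews) the same holds with $\mathbb R^n\setminus\overline\Omega$ in place of $\Omega$;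
- (Harnack chains) if $\delta(X),\delta(Y)\ge\varepsilon$ and $|X-Y|<2^k\varepsilon$, $k\ge1$, then $X,Y$ are joined by a chain of at most $Ck$ balls in $\Omega$, consecutive ones intersecting, each ball $B$ satisfying $C^{-1}\mathrm{diam}\,B\le\mathrm{dist}(B,\partial\Omega)\le C\,\mathrm{diam}\,B$ and $\mathrm{diam}\,B\ge C^{-1}\min(\mathrm{dist}(X,B),\mathrm{dist}(Y,B))$.

For bounded domains one asks this below a fixed scale; all domains that we construct satisfy it at all scales. A half-space is NTA. The set $\{x^2+y^2<z^2\}\subset\mathbb R^3$ is not: it is not connected. The set $\{|a|>|b|\}\subset\mathbb R^2\times\mathbb R^2$ is NTA, as Lemma 8 will show.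

**Harmonic measure and Green functions.** An NTA domain is regular for the Dirichlet problem. With a finite pole $X$, the Green function $G$, suitably normalized and extended by $0$, is positive in $\Omega$, continuous away from $X$, and $\int G\,\Delta\varphi=\int\varphi\,d\omega$ for $\varphi\in C_c^\infty(\mathbb R^n\setminus\{X\})$. For the pole at infinity we use the following.

**Fact KT** (Kenig–Toro, Ann. of Math. 150 (1999), Section 3). On an unbounded NTA domain $\Omega$ there is, up to positive multiples, exactly one function $u$ that is positive and harmonic in $\Omega$, continuous on $\overline\Omega$ and zero on $\partial\Omega$. The harmonic measure with pole at infinity is the measure on $\partial\Omega$ with $\int\varphi\,d\omega=\int_\Omega u\,\Delta\varphi$ for $\varphi\in C^\infty_c(\mathbb R^n)$; it is determined up to a positive multiple.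

For the half-space $\{x_n>0\}$ one has $u=x_n$, and Green's formula gives $\omega=$ Lebesgue measure on $\{x_n=0\}$. If $h$ is homogeneous harmonic and $\{\pm h>0\}$ is a 2-sided NTA pair, then $u^\pm=\max(\pm h,0)$, and $\int u^+\Delta\varphi-\int u^-\Delta\varphi=\int h\Delta\varphi=0$, so $\omega^+=\omega^-$. Cones are thus the model case, with density $1$.

**VMO.** The only fact needed is that a bounded Lipschitz function $g$ belongs to $\mathrm{VMO}(d\omega)$: its mean oscillation over a ball of radius $r$ is $O(r)$.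

**Blow-ups.** For closed sets, $T_i\to T$ in the Hausdorff distance uniformly on compact sets means: limits of subsequences of points $y_i\in T_i$ lie in $T$, and each point of $T$ is a limit of points $y_i\in T_i$. For example, if $\partial\Omega=\{v=0\}$ near $0$ with $v(y)=h(y)+O(|y|^{d+1})$ harmonic and $h\ne 0$ homogeneous of degree $d$, the only blow-up at $0$ is $\Sigma_h$ (Lemma 3 below).

**Polynomials.** $\mathcal P_k$ and $\mathcal H_k$ denote the real homogeneous, resp. homogeneous harmonic, polynomials of degree $k$ on $\mathbb R^n$. Put $S=S^{n-1}$ and $\lambda_k=k(k+n-2)$; then $(\Delta_S+\lambda_k)Y=0$ on $S$ for $Y\in\mathcal H_k$. Elements of $\mathcal H_k$ are $L^2(S)$-orthogonal to all polynomials of degree $<k$. A nonzero $h\in\mathcal H_d$, $d\ge1$, takes both signs near each of its zeros, by the mean value property. So if $\mathbb R^n\setminus\Sigma_h$ has exactly two components, they are $\{h>0\}$ and $\{h<0\}$.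

**Good polynomials.** Call $h\in\mathcal H_d$ *good* if $\nabla h\ne0$ on $\Sigma_h\setminus\{0\}$ and $\{h>0\},\{h<0\}$ are connected. On $\mathbb R^4=\mathbb R^2\times\mathbb R^2$, $|a|^2-|b|^2$ is good: in $\{|a|>|b|\}$ shrink $b$ to $0$ and move $a$ in $\mathbb R^2\setminus\{0\}$. On $\mathbb R^3$, $xyz$ is not good, because its gradient vanishes on the axes.

**The space $J_{d+1}(h)$.** For $h\in\mathcal H_d$ put
$$J_{d+1}(h)=\Big\{\sum_iQ_i\,\partial_ih:\ Q_i\in\mathcal P_2\Big\}\subset\mathcal P_{d+1}.$$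
These are the degree $d+1$ terms produced when $h$ is composed with $y\mapsto y+Q(y)$. By Euler's identity $dh=\sum x_i\partial_ih$, we have $h\cdot\mathcal P_1\subset J_{d+1}(h)$. If $h$ is a nondegenerate quadratic form, the $\partial_ih$ span $\mathcal P_1$ and $J_3(h)=\mathcal P_3$.

## 3. Quadratic cones, and parity in $\mathbb R^3$

Take $d=2$. A nonzero $h\in\mathcal H_2$ is a traceless quadratic form. If it has exactly one positive eigenvalue, $\{h>0\}$ has two components, one on each side of a hyperplane; likewise for exactly one negative eigenvalue. So two components force at least two eigenvalues of each sign. This is impossible in $\mathbb R^3$, so there $\Gamma_2=\emptyset$. In $\mathbb R^4$ it forces signature $(2,2)$. In $\mathbb R^5$ a zero eigenvalue becomes possible, which Section 12 will exploit.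

**Proof of Theorem 1(i).** The aim is to extend the observation for $(3,2)$ to all even $d$. Let $n=3$, $d$ even, $x\in\Gamma_d$. By the structure theorem there is $h\in\mathcal H_d$ with $\{h>0\},\{h<0\}$ connected. The sets $D^\pm=\{\pm h>0\}\cap S^2$ are open, nonempty, connected and disjoint, and antipodally invariant since $d$ is even. A path in $D^+$ from a point to its antipode projects to a loop in $\mathbb{RP}^2$ of nontrivial class; so does one in $D^-$. The mod 2 intersection number is a homotopy invariant, and it is $1$ for two loops of nontrivial class, since two distinct projective lines meet once transversally. So the loops meet; the preimage of a common point is an antipodal pair lying in $D^+\cap D^-$, which is empty. This contradiction shows $\Gamma_d=\emptyset$. $\square$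

## 4. Gluing the two Green functions when the density is constant

A natural way to get a positive answer is to glue the two Green functions into one function whose zero set is $\partial\Omega$. When the density is constant this works, and it proves Theorem 2(a).

**Lemma 3.** Let $v\not\equiv0$ be harmonic near $x$, $v(x)=0$, and let $h_m$ be its lowest nonzero Taylor term at $x$. Then $r^{-1}(\{v=0\}-x)\to\Sigma_{h_m}$ as $r\downarrow0$.

*Proof.* $r^{-m}v(x+r\,\cdot)\to h_m$ locally uniformly. If $v(x+r_iy_i)=0$ and $y_i\to y$, then $h_m(y)=0$. Conversely, every zero of $h_m$ (which is harmonic, as the lowest Taylor term of a harmonic function) has points of both signs of $h_m$ arbitrarily near it. For small $r$, $v(x+r\,\cdot)$ has the same signs at two such points, and it vanishes on the segment between them. $\square$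

**Step 1: a harmonic defining function.** Let $G^\pm$ be the Green functions (finite or infinite poles), extended by $0$, and let $\omega^-=e^c\omega^+$ on $\partial\Omega\cap B(x,r_0)$. For $\varphi\in C_c^\infty(B)$, with $B\subset B(x,r_0)$ a small ball about $x$ avoiding the poles,
$$\int(e^cG^+-G^-)\Delta\varphi=\int\varphi\,(e^cd\omega^+-d\omega^-)=0 .$$
So $v=e^cG^+-G^-$ is harmonic in $B$, $\pm v>0$ in $\Omega^\pm\cap B$, and $\partial\Omega\cap B=\{v=0\}$.

**Step 2: the leading term has degree $d$.** Let $h_m$ be the lowest nonzero Taylor term of $v$ at $x$. By Lemma 3 the only blow-up is $\Sigma_{h_m}$, and by the structure theorem $\Sigma_{h_m}=\Sigma_h$ with $h\in\mathcal H_d$, where $\mathbb R^n\setminus\Sigma_h$ has two components. Both $h$ and $h_m$ take both signs and vanish only on $\Sigma_h$, so each has constant and opposite signs on the two components. Hence $h\,h_m$ has one strict sign off $\Sigma_h$, $\int_Sh\,h_m\ne0$, and $m=d$. Renaming $h:=h_d$,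
$$v(x+y)=h(y)+O(|y|^{d+1}),\qquad h\in\mathcal H_d,\quad\{\pm h>0\}\text{ connected}.\tag{1}$$

**Step 3: the pair $(4,2)$.** By Section 3, $h$ has signature $(2,2)$, so $x$ is a nondegenerate critical point of $v$. The Morse lemma gives a $C^\infty$ diffeomorphism $\phi$ fixing $0$ with $v(x+\phi(y))=h(y)$. So $\partial\Omega$ near $x$ is the $C^\infty$ image of $\Sigma_h$.

**Step 4: for the pair $(3,3)$, the cubic is nonsingular over $\mathbb C$.** This will give the algebra that replaces the Morse lemma.

**Lemma 4.** If $h\in\mathcal H_3$ on $\mathbb R^3$ and $\{h>0\},\{h<0\}$ are connected, then $\nabla h\ne0$ on $\mathbb C^3\setminus\{0\}$.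

*Proof.* *Real points.* Suppose $\nabla h(e)=0$ with $e\neq 0$ real; after rotation and scaling $e=(0,0,1)$. The coefficients of $z^3$, $z^2x$, $z^2y$ in $h$ vanish, so $h=zA(x,y)+C(x,y)$, with $A,C$ harmonic of degrees $2,3$ or zero. If $A=0$, then $\{h>0\}=\{C>0\}$ has three components, a contradiction. Otherwise rotate about the $z$-axis so that $A=\alpha(x^2-y^2)$, $\alpha>0$. Project $\{h>0\}$ to the $(x,y)$-plane. Over a point with $x^2\ne y^2$ the fibre is a nonempty open half-line. Over $(0,0)$ it is empty, since $h=0$ there. Over a point of one of the four open rays of $\{x^2=y^2\}$ it is a line if $C>0$ and empty otherwise. Since $C$ is odd, at most two of the four rays have $C>0$. So the projection is the plane with the origin and at least two rays removed, which is disconnected. Hence $\{h>0\}$ is disconnected, a contradiction.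

*Nonreal points.* Let $[p]\in\mathbb{CP}^2$ be a nonreal singular point of the cubic. Since $h$ is real, $[\bar p]\ne[p]$ is singular too. On the line through them the cubic form $(s,t)\mapsto h(sp+t\bar p)$ vanishes to order at least $2$ at two points, so it is zero. The line is invariant under conjugation, hence real, so a real linear form divides $h$. Rotate so that $h=zq$ and write $q=A(x,y)+z\ell(x,y)+cz^2$. Then
$$0=\Delta(zq)=z\Delta q+2\partial_zq=z(2\,\mathrm{tr}A+2c)+2\ell+4cz,$$
so $\ell=0$ and $c=-\frac13\mathrm{tr}A$. Hence $A\not\equiv0$. On $z=0$ we have $\nabla(zq)=A\,e_z$, so the singular point $[p]$, which lies on $z=0$, is a nonreal zero of the binary form $A$; its zeros are then $p,\bar p$, and $A$ is definite. So $\mathrm{tr}A\ne0$, and $q=A-\frac13(\mathrm{tr}A)z^2$ takes both signs in each of $\{z>0\}$, $\{z<0\}$. Thus $\mathbb R^3\setminus\Sigma_h$ has at least four components, a contradiction. $\square$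

Consequently $\partial_1h,\partial_2h,\partial_3h$ are three quadrics in three variables with no common zero in $\mathbb C^3\setminus\{0\}$. They form a regular sequence, and the quotient ring has Hilbert series $(1-t^2)^3/(1-t)^3=(1+t)^3$. It has no part of degree $4$. Taking real parts,
$$\mathcal P_4=\sum_i\mathcal P_2\,\partial_ih .\tag{2}$$

**Step 5: for $(3,3)$, $v$ is smoothly equivalent to $h$.** We deform $h$ to $v$ and kill the derivative with a flow. Put $p=v(x+\cdot)-h$, which vanishes to order $4$ at $0$, and $f_t=h+tp$, $t\in[0,1]$. Fix $t_0$. Let $\mathcal E$ be the ring of smooth germs at $(0,t_0)\in\mathbb R^3_y\times\mathbb R_t$, $I=(y_1,y_2,y_3)\mathcal E$ and $J_t=(\partial_{y_1}f_t,\partial_{y_2}f_t,\partial_{y_3}f_t)\mathcal E$. By Taylor's theorem $p\in I^4$ and $\partial_ip\in I^3$. By (2) each quartic monomial equals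
$$\sum Q_i\,\partial_ih=\sum Q_i\,\partial_if_t-t\sum Q_i\,\partial_ip\ \in\ I^2J_t+I^5 .$$
So $I^4\subset I^2J_t+I\cdot I^4$. The ideal $I^4$ is finitely generated and $I$ lies in the maximal ideal of $\mathcal E$, so Nakayama's lemma gives $I^4\subset I^2J_t$. Hence $-p=\sum_i\xi_i\,\partial_if_t$ near $(0,t_0)$, with smooth $\xi_i\in I^2$. This equation is linear in $\xi$, so a partition of unity in $t$ gives such a $\xi$ near $\{0\}\times[0,1]$, with $\xi(0,t)=0$. The flow $\dot\phi_t=\xi(\phi_t,t)$, $\phi_0=\mathrm{id}$, fixes $0$ and exists near $0$ for $t\in[0,1]$, and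
$$\frac d{dt}f_t(\phi_t)=p(\phi_t)+(\nabla f_t\cdot\xi)(\phi_t)=0 .$$
So $v(x+\phi_1(y))=h(y)$ near $0$, and $\partial\Omega$ near $x$ is the $C^\infty$ image of $\Sigma_h$. This proves Theorem 2(a). $\blacksquare$

The argument for $(3,3)$ rests on (2). Already for $(3,5)$ there is no analogue: $\dim\mathcal P_6=28$, while $J_6(h)$ is spanned by $18$ polynomials. On the other hand only harmonic terms occur in $v$, and $\dim\mathcal H_6=13<18$, so counting dimensions does not decide the matter. We return to this in Section 11.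

## 5. Where gluing stops: the Laplacian jumps

Let now $g=\log\frac{d\omega^-}{d\omega^+}$ be smooth and not constant; write $g$ also for a smooth extension. Glue $V=e^gG^+-G^-$. Away from the poles, $G^\pm$ (extended by $0$) is continuous and subharmonic, hence in $W^{1,2}_{loc}$, with $\Delta G^\pm=\omega^\pm$. The product rule gives
$$\Delta V=(e^g\omega^+-\omega^-)+2\nabla e^g\cdot\nabla G^++G^+\Delta e^g .$$
The bracket vanishes. In $\Omega^+$, $e^g\nabla G^+=\nabla V-V\nabla g$, so
$$\Delta V=\chi_{\{V>0\}}\big(2\nabla g\cdot\nabla V+(\Delta g-|\nabla g|^2)V\big).\tag{3}$$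
If $g$ is constant, $V$ is harmonic and we are in Section 4. Otherwise the right side is in general discontinuous across $\{V=0\}$. The proof of Section 4 fails at its first input: there is no Taylor expansion of $V$ to order $d+1$ to work with.

To see what happens, let $g(x)=c\cdot x$ and insert $V\approx h$ on the right of (3). To first order the source is
$$2\chi_{\{h>0\}}\,\partial_ch=\partial_ch+\partial_c|h|.\tag{4}$$
A particular solution is $\frac12(c\cdot x)h+\partial_c\widetilde\Phi$, where $\Delta\widetilde\Phi=|h|$. The function $|h|$ is homogeneous of degree $d$, so $\widetilde\Phi$ wants to be homogeneous of degree $d+2$; this is obstructed if $|h|$ correlates on the sphere with $\mathcal H_{d+2}$.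

**The computation in the plane.** Take $h=x^2-y^2=r^2\cos2\alpha$ on $\mathbb R^2$ (not good, but explicit). Here $|\cos2\alpha|=\frac2\pi+\frac4{3\pi}\cos4\alpha-\dots$, and $r^4\cos4\alpha$ is harmonic of degree $4=d+2$. Since $\Delta(r^4\cos4\alpha\,\log r)=8r^2\cos4\alpha$, the solution contains $\frac1{6\pi}r^4\cos4\alpha\,\log r$. On the zero line $\alpha=\pi/4$, with $c$ the direction of that line, $\partial_c\widetilde\Phi$ contains $-\frac{2}{3\pi}t^3\log t$. Since $|\nabla h|\sim t$, this would move the zero line sideways by an amount of order $t^2\log t$, while a $C^2$ change of variables produces quadratic displacements up to $o(t^2)$.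

For $h=\mathrm{Re}\,\zeta^3$ the frequencies of $|\cos3\alpha|$ are multiples of $6$, and frequency $d+2=5$ does not occur: no logarithm. But the homogeneous solution is $r^5$ times an *even* function, whereas harmonic polynomials of degree $5$ are odd. So $\partial_c\widetilde\Phi$ has the wrong parity to agree on $\Sigma_h$ with a polynomial of degree $4$, unless it vanishes on $\Sigma_h$.

These two effects, a logarithm for even $d$ and a parity clash for odd $d$, are the obstruction. The plan is to run (3) backwards: prescribe $g$, solve (3) near a good cone for $v=h+w$, and *define* $\Omega^\pm=\{\pm v>0\}$. Four things must be done: show that these domains are NTA; solve the equation; determine what a $C^2$ image forces on $w$; and find good $h$ for which the obstruction is nonzero.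

## 6. NTA from connectedness at all scales

We replace Harnack chains by a condition that is easier to check.

**(H)** For every $\Lambda\ge1$ there is $\rho\in(0,1)$ such that if $X,Y\in\Omega$, $m=\min(\delta(X),\delta(Y))$ and $|X-Y|\le\Lambda m$, then $X,Y$ are joined by a path in $\Omega\cap B(X,m/\rho)$ on which $\delta\ge\rho m$.

**Lemma 5.** Corkscrews and (H) imply the Harnack chain condition.

*Proof.* *One use of (H) costs boundedly many balls.* Choose a maximal $\frac{\rho m}4$-separated set on the path, containing $X$ and $Y$ if these are that far apart. It has at most $N(\Lambda)$ points, since the path lies in $B(X,m/\rho)$. The balls of radius $\rho m/4$ about these points cover the path, which is connected, so a chain of them leads from $X$ to $Y$. (If $|X-Y|<\rho m/4$, one ball about $X$ suffices.) Their distances to $\partial\Omega$ are at least $\frac34\rho m$, and at most $(1+\Lambda)m+m/\rho$ because $\max(\delta(X),\delta(Y))\le(1+\Lambda)m$.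

*Climbing away from the boundary.* Let $\delta(X),\delta(Y)\ge\varepsilon$ and $|X-Y|<2^k\varepsilon=:D$, $k\ge1$. Let $C_1$ be the corkscrew constant. If $\delta(X)<D$, let $Q\in\partial\Omega$ be nearest to $X$, $X_0=X$, and let $J\ge0$ be such that $2^J\delta(X)\in[D/2,D)$; since $\delta(X)\ge\varepsilon$, $J\le k$. For $1\le j\le J$ let $X_j$ be a corkscrew point for $B(Q,2^j\delta(X))$. Then $|X_j-X_{j+1}|\le3\cdot2^j\delta(X)\le3C_1\min(\delta(X_j),\delta(X_{j+1}))$, so (H) joins them by boundedly many balls of radius comparable to $2^j\delta(X)$, at distance at most a constant times $2^j\delta(X)$ from $X$. If $\delta(X)\ge D$, put $J=0$. Do the same for $Y$.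

*Joining the tops.* The two end points have distance at least $D/(2C_1)$ to $\partial\Omega$ and lie within $2D$ of $X$, resp. $Y$; so they are at distance at most $5D\le10C_1m$ from each other, where $m\geq D/(2C_1)$ is the smaller of their distances to $\partial\Omega$. One more use of (H) joins them by balls of radius comparable to $m$, within a constant times $m$ of $X$. In all we use at most $C(k+1)\le2Ck$ balls, with the required size bounds. $\square$

**Lemma 6.** (a) Let $F$ be an $L$-bi-Lipschitz homeomorphism of $\mathbb R^n$ with $F(\Omega)=\Omega'$. If $\Omega'$ has corkscrews (interior and exterior) and (H), so does $\Omega$. (b) Corkscrews and (H) pass from $\Omega$ to $\Omega\times\mathbb R^k$.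

*Proof.* (a) Let $\delta'$ be the distance to $\partial\Omega'=F(\partial\Omega)$. Then $\delta'(FX)/\delta(X)\in[L^{-1},L]$. If $A'$ is a corkscrew point for $B(FQ,r/L)$, then $F^{-1}A'\in B(Q,r)$ is at distance at least $r/(CL^2)$ from $\partial\Omega$; the same for the exterior. For (H), let $|X-Y|\le\Lambda m$. Then $m'=\min(\delta'(FX),\delta'(FY))\in[m/L,Lm]$ and $|FX-FY|\le L\Lambda m\le L^2\Lambda m'$. The path for $(FX,FY)$, with constant $\rho'$, pulls back to a path in $B(X,L^2m/\rho')$ on which $\delta\ge\rho'm/L^2$.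

(b) In $\Omega\times\mathbb R^k$ the distance to the boundary at $(X,s)$ is $\delta(X)$, so $(A,s)$ is a corkscrew point if $A$ is one. To join $(X,s)$ to $(Y,t)$, first move $s$ to $t$ at fixed $X$, where $\delta$ is constant, then use (H) in $\Omega$. $\square$

**Lemma 7.** Let $u$ be a nonconstant harmonic polynomial with $\Sigma_u\ne\emptyset$. For $Q\in\Sigma_u$, $r>0$ let $u_{Q,r}=u(Q+r\,\cdot)/\max_{\overline B_1}|u(Q+r\,\cdot)|$, and let $\mathcal K$ be the closure (in coefficients) of $\{u_{Q,r}\}$. If $\{p>0\}$ and $\{p<0\}$ are connected for all $p\in\mathcal K$, then $\{u>0\},\{u<0\}$ are NTA with common boundary $\Sigma_u$, each is the complement of the closure of the other, and both have corkscrews and (H).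

*Proof.* *The boundary.* By the mean value property each zero of $u$ is a limit of points of both signs. So $\partial\{\pm u>0\}=\Sigma_u$ and $\overline{\{u>0\}}=\{u\ge0\}$. Both sets are connected, since $u_{Q,1}\in\mathcal K$ is a positive multiple of a translate of $u$.

*Corkscrews.* $\max_{\overline B_1}|p|$ is a norm on polynomials of degree at most $\deg u$, so $\mathcal K$ is compact. Each $p\in\mathcal K$ is harmonic with $p(0)=0$, $\max_{\overline B_1}|p|=1$, so $p$ takes both signs in $B_1$. By compactness $\min_{p\in\mathcal K}\max_{\overline B_1}(\pm p)>0$. With the uniform bound for $|\nabla p|$ on $B_2$ there are balls of a fixed radius, centred in $\overline B_1$, on which $p>0$, and others on which $p<0$. Rescaling, with $r/2$ in place of $r$, gives corkscrews on both sides.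

*A compactness claim, the core of (H).* For each $\varepsilon>0$ there is $\rho>0$ such that if $p\in\mathcal K$, $X,Y\in\overline B_1$ and $p>0$ on $B(X,\varepsilon)\cup B(Y,\varepsilon)$, then $X,Y$ are joined by a path in $B_{1/\rho}$ at distance at least $\rho$ from $\{p\le0\}$. Otherwise there are counterexamples $p_i,X_i,Y_i$ with $\rho=1/i$, and along a subsequence $p_i\to p\in\mathcal K$, $X_i\to X$, $Y_i\to Y$. Then $p\ge0$ on $B(X,\varepsilon)\cup B(Y,\varepsilon)$, and since $p\not\equiv0$ is harmonic, $p>0$ there. Join $X$ to $Y$ by a path in the connected open set $\{p>0\}$. For large $i$, $p_i>0$ on a fixed neighbourhood of this path. The segments $[X_i,X]$, $[Y_i,Y]$ have distance at least $\varepsilon/2$ from $\{p_i\le0\}$ for large $i$, because $p_i>0$ on $B(X_i,\varepsilon)\cup B(Y_i,\varepsilon)$. Adding them to the path contradicts the choice of $p_i$.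

*(H) for $\{u>0\}$* (for $\{u<0\}$ replace $u$ by $-u$). Let $|X-Y|\le\Lambda m$. If $\delta(X)\ge2|X-Y|$, use the segment $[X,Y]$, where $\delta\ge\frac12\delta(X)\ge\frac12m$. Otherwise $\delta(X)<2\Lambda m$. Let $Q\in\Sigma_u$ be nearest to $X$ and $r=3\Lambda m$. Then $X,Y\in\overline B(Q,r)$, and in the variables rescaled by $(Q,r)$ the balls of radius $m/r=1/(3\Lambda)$ about the two points lie in $\{u_{Q,r}>0\}$. The claim with $\varepsilon=1/(3\Lambda)$ gives the path. Lemma 5 finishes the proof. $\square$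

**Lemma 8.** If $h$ is good, $\{h>0\},\{h<0\}$ is a 2-sided NTA pair (with corkscrews and (H)).

*Proof.* By homogeneity $h_{Q,r}=h_{z,1}$ with $z=Q/r\in\Sigma_h$. Consider a limit along $z_i\in\Sigma_h$. If $z_i\to z$, the limit is a positive multiple of $h(z+\cdot)$, and its positivity and negativity sets are translates of those of $h$. If $|z_i|\to\infty$, then $|\nabla h(z_i)|\ge c|z_i|^{d-1}$ by goodness, while the terms of order at least $2$ of $h(z_i+\cdot)$ are $O(|z_i|^{d-2})$ on bounded sets; so the limit is a nonzero linear function. Apply Lemma 7. $\square$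

## 7. Domains with prescribed density near a good cone

Fix a good $h\in\mathcal H_d$ on $\mathbb R^n$, $n\ge3$, $d\ge2$, and $g_0\in C_c^\infty(B_2)$. Put $g=\mu g_0$ with $0<\mu\le1$, and $L(\rho)=\log(e/\rho)$. Let $E(x)=-c_n|x|^{2-n}$ be the fundamental solution, $\Delta E=$ Dirac mass at $0$, and let $E_k(x,y)$ be the degree $k$ Taylor term at $x=0$ of $x\mapsto E(x-y)$. It is harmonic in $x$, and by homogeneity
$$|E_k(x,y)|\le C|x|^k|y|^{2-n-k},\qquad\Big|E(x-y)-\sum_{k\le K}E_k(x,y)\Big|\le C|x|^{K+1}|y|^{1-n-K}\ \text{ for }|y|\ge2|x|.\tag{5}$$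

**Proposition 9.** There are $\mu_0,C_0>0$ such that for $0<\mu\le\mu_0$ there is $w\in C^1(\mathbb R^n)$ such that, with $v=h+w$ and
$$N:=\chi_{\{v>0\}}\big(2\nabla g\cdot\nabla v+(\Delta g-|\nabla g|^2)v\big),\tag{6}$$

1. $w(x)=\int\big[E(x-y)-\sum_{k\le d}E_k(x,y)\big]N(y)\,dy$ and $\Delta w=N$;
2. $|w|\le C_0\mu|x|^d$, $|\nabla w|\le C_0\mu|x|^{d-1}$ on $\mathbb R^n$; $|w|\le C_0\mu|x|^{d+1}L(|x|)$, $|\nabla w|\le C_0\mu|x|^dL(|x|)$ for $|x|\le\frac12$;
3. $\Omega^\pm=\{\pm v>0\}$ is a 2-sided NTA pair, $\partial\Omega=\Sigma_v:=\{v=0\}$, every blow-up of $\partial\Omega$ at $0$ is $\Sigma_h$ (so $0\in\Gamma_d$), and for poles at infinity, suitably normalized, $\omega^\pm$ are mutually absolutely continuous with $\log\frac{d\omega^-}{d\omega^+}=g|_{\partial\Omega}\in\mathrm{VMO}(d\omega^+)$.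

Subtracting the Taylor terms of degree at most $d$ makes $w$ smaller than $h$ at the origin, so that the cone is not destroyed.

**Step 1: linear estimates.** The aim is to bound $TN:=\int[E(x-y)-\sum_{k\le d}E_k(x,y)]N(y)dy$ when $|N(y)|\le A|y|^{d-1}\chi_{B_2}(y)$. For $k\le d$ the integral $\int_{|y|<2}|y|^{2-n-k+d-1}dy$ converges. So $TN=E*N$ minus a harmonic polynomial of degree at most $d$; hence $\Delta TN=N$ and $TN\in C^1\cap W^{2,p}_{loc}$ for all $p<\infty$.

Let $|x|\le1$. The part $|y|<|x|/2$ of $E(x-y)$ is at most $C|x|^{2-n}\int_{|y|<|x|/2}A|y|^{d-1}\le CA|x|^{d+1}$. The part $|x|/2\le|y|\le2|x|$ of $E(x-y)$ is at most $CA|x|^{d-1}\int_{|x-y|\le3|x|}|x-y|^{2-n}dy\le CA|x|^{d+1}$. The terms $E_k$ over $|y|\le2|x|$ give at most $CA|x|^k\int_{|y|\le2|x|}|y|^{1-n-k+d}dy\le CA|x|^{d+1}$. The part $|y|>2|x|$ of the bracket is, by (5) with $K=d$, at most $CA|x|^{d+1}\int_{2|x|<|y|<2}|y|^{-n}dy\le CA|x|^{d+1}L(|x|)$.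

Let $|x|\ge1$. Then $\int|E(x-y)||N|\le CA$, and the $E_k$-parts are at most $CA|x|^k\le CA|x|^d$. Altogether $|TN|\le CA|x|^d$ everywhere, and $|TN|\le CA|x|^{d+1}L(|x|)$ for $|x|\le1$.

For the gradient use $|\nabla w(x)|\le C\big(R^{-1}\sup_{B(x,R)}|w|+R\sup_{B(x,R)}|\Delta w|\big)$ with $R=|x|/2$. The second term is at most $CA|x|^d$ and vanishes for $|x|\ge4$, so $|\nabla TN|\le CA|x|^{d-1}$. For $|x|\le\frac12$ we get $|\nabla TN|\le CA|x|^dL(|x|)$.

**Step 2: a fixed point.** The aim is to solve $w=TN$, where $N$ depends on $w$ through $v=h+w$. Let $\kappa=\min_S(|h|+|\nabla h|)$, which is positive since $h$ is good. Let $0<\tau<\min(1,\kappa/4)$, to be decreased in Step 3 depending only on $h$, and put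
$$\mathcal B=\{w\in C^1(\mathbb R^n):|w|\le\tau|x|^d,\ |\nabla w|\le\tau|x|^{d-1}\},$$
a closed convex subset of the Fréchet space $C^1(\mathbb R^n)$. For $w\in\mathcal B$,
$$|v|+|x||\nabla v|\ge|h|+|x||\nabla h|-2\tau|x|^d\ge\tfrac\kappa2|x|^d .\tag{7}$$
So $\nabla v\ne0$ on $\Sigma_v\setminus\{0\}$, and $\Sigma_v$ is Lebesgue null. Moreover $|N|\le C\mu|y|^{d-1}\chi_{B_2}$ with $C$ independent of $\mu,\tau$ and $w$. By Step 1, $w\mapsto TN$ maps $\mathcal B$ into itself once $C\mu\le\tau$. Its image is bounded in $C^{1,1/2}(B_R)$ for every $R$, since the sources are uniformly bounded with support in $\overline{B}_2$; so it is relatively compact in $C^1(\mathbb R^n)$.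

The map is continuous: if $w_i\to w$ in $\mathcal B$, then off $\Sigma_v$ the sign of $v_i$ is eventually that of $v$, so $N_i\to N$ a.e., dominated by $C\mu|y|^{d-1}\chi_{B_2}$. Dominated convergence gives $TN_i\to TN$ pointwise, and by relative compactness in $C^1$. The Schauder–Tychonoff theorem gives a fixed point $w$. This proves item 1, and Step 1 with $A=C\mu$ proves item 2.

**Step 3: a bi-Lipschitz map carrying $\Sigma_v$ to $\Sigma_h$.** The aim is the NTA property, by Lemmas 8 and 6. Choose $c_1>0$ with $3c_1\le\kappa/2$. Where $x\ne0$ and $|h|<3c_1|x|^d$, we have $|\nabla h|>\frac\kappa2|x|^{d-1}$, so the field $\xi=\nabla h/|\nabla h|^2$ is smooth there, homogeneous of degree $1-d$, and $\xi h=1$. Let $G(x,t)=\mathrm{Fl}_\xi^t(x)-x$, defined for $|h|<\frac52c_1|x|^d$, $|t|<t_0|x|^d$, with $t_0$ small. For $s>0$, $\mathrm{Fl}_\xi^{s^dt}(sx)=s\,\mathrm{Fl}_\xi^t(x)$, because $\xi(sx)=s^{1-d}\xi(x)$. So $G(sx,s^dt)=sG(x,t)$, $G(x,0)=0$, and, after shrinking $t_0$,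
$$|G|\le C|t||x|^{1-d},\qquad|\partial_tG|\le C|x|^{1-d},\qquad|\partial_xG|\le C|t||x|^{-d}\tag{8}$$
where $|h|\le2c_1|x|^d$. Let $\chi$ be smooth and $0$-homogeneous on $\mathbb R^n\setminus\{0\}$, $0\le\chi\le1$, $\chi=1$ where $|h|\le c_1|x|^d$ and $\chi=0$ where $|h|\ge2c_1|x|^d$. Let $\tau<\min(t_0,c_1)$ and
$$F(x)=x+G\big(x,\chi(x)w(x)\big),\quad F(x)=x\text{ where }\chi=0,\quad F(0)=0 .$$
Off $0$, $F-\mathrm{id}$ is $C^1$ and by (8) its derivative is at most $C\tau+C|x|^{1-d}\big(C|x|^{-1}\tau|x|^d+\tau|x|^{d-1}\big)\le C\tau$. It is continuous at $0$, since $|G|\le C\tau|x|$. For small $\tau$ it is therefore $\frac12$-Lipschitz, and $F$ is a bi-Lipschitz homeomorphism of $\mathbb R^n$.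

Since $\xi h=1$, $h(F(x))=h(x)+\chi(x)w(x)$. Where $|h|\le c_1|x|^d$ this equals $v(x)$. Elsewhere $|w|\le\tau|x|^d<c_1|x|^d<|h|$, so $v$, $h$ and $h\circ F$ have the same sign. Hence $F(\Omega^\pm)=\{\pm h>0\}$, $F(\Sigma_v)=\Sigma_h$, $\partial\Omega=\Sigma_v$, and $\Omega^\pm$ is a 2-sided NTA pair.

*Blow-ups.* By (8) and item 2, $|F(x)-x|\le C|w||x|^{1-d}=O(|x|^2L(|x|))$. So $r^{-1}F(r\,\cdot)$ and its inverse converge to the identity locally uniformly, and $r^{-1}\Sigma_v\to\Sigma_h$ as $r\downarrow0$.

**Step 4: the harmonic measures.** The aim is to compute $\omega^\pm$ from Fact KT. In $\Omega^+$,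
$$\Delta(e^{-g}v)=e^{-g}\big(\Delta v-2\nabla g\cdot\nabla v+(|\nabla g|^2-\Delta g)v\big)=0$$
by (6), and in $\Omega^-$, $\Delta v=0$. So $u^+=e^{-g}v$ and $u^-=-v$ are the functions of Fact KT. Let $U=e^{-g}v$ or $U=-v$. In both cases $U\in C^1\cap W^{2,p}_{loc}(\mathbb R^n)$, $\Delta U=0$ in $\{U>0\}$, $\partial\{U>0\}=\Sigma_v$, and $\nabla U\ne0$ on $\Sigma_v\setminus\{0\}$. So off $0$ the set $\{U>0\}$ has $C^1$ boundary with outer normal $-\nabla U/|\nabla U|$.

Let $0\le\varphi\in C_c^\infty(\mathbb R^n)$, and let $\psi_\rho(x)=\psi(|x|/\rho)$ with $\psi$ smooth, nondecreasing, $0$ on $[0,1]$ and $1$ on $[2,\infty)$. The field $\varphi\psi_\rho\nabla U$ is in $C^0\cap W^{1,p}$ with compact support off $0$. The divergence theorem holds for it: mollify, with uniform convergence of the fields and $L^p$ convergence of their divergences. It gives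
$$-\int_{\{U>0\}}\nabla U\cdot\nabla(\varphi\psi_\rho)=\int_{\Sigma_v}\varphi\psi_\rho|\nabla U|\,d\sigma .$$
As $\rho\to0$, $\int|\nabla U|\varphi|\nabla\psi_\rho|=O(\rho^{d-1}\rho^{-1}\rho^n)\to0$, and the right side converges monotonically. With $U^+=\max(U,0)$, $\nabla U^+=\chi_{\{U>0\}}\nabla U$, we get $\int U^+\Delta\varphi=\int_{\Sigma_v}\varphi|\nabla U|d\sigma$. Since each test function is a difference of nonnegative ones, on $\partial\Omega$
$$d\omega^+=e^{-g}|\nabla v|\,d\sigma,\qquad d\omega^-=|\nabla v|\,d\sigma .$$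
As $\nabla v\ne0$ off $0$, the measures are mutually absolutely continuous and $\log\frac{d\omega^-}{d\omega^+}=g$, which is bounded and Lipschitz, hence in $\mathrm{VMO}(d\omega^+)$. So (A) holds, and $0\in\Gamma_d$ by Step 3. $\square$

**Lemma 10 (products).** For $k\ge0$ the pair $\Omega^\pm\times\mathbb R^k$ satisfies all hypotheses, with log density $g(x)$ (smooth, bounded, Lipschitz); the blow-ups at $0$ are $\Sigma_h\times\mathbb R^k$, so $0\in\Gamma_d$.

*Proof.* The pair is 2-sided NTA by Lemmas 5 and 6. The functions $(x,s)\mapsto u^\pm(x)$ are those of Fact KT, and $\iint u^\pm(\Delta_x+\Delta_s)\varphi\,dx\,ds=\iint\varphi\,d\omega^\pm\,ds$, because $\int\Delta_s\varphi\,ds=0$. So the harmonic measures are $\omega^\pm\times ds$. Finally $h$, viewed on $\mathbb R^{n+k}$, is homogeneous harmonic of degree $d$. $\square$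

## 8. What a $C^2$ image forces at order $d+1$

**Lemma 11.** (a) Let $Z\ni0$ be closed in $\mathbb R^m$ with $t^{-1}Z\to\mathcal C$ as $t\downarrow0$, uniformly on compact sets. Let $h'$ be homogeneous and $\phi:U\to V$ a $C^1$ diffeomorphism with $\phi(0)=0$, $\phi(\Sigma_{h'}\cap U)=Z\cap V$. Then $D\phi(0)\Sigma_{h'}=\mathcal C$.

(b) In the situation of Proposition 9, suppose $\phi:U\to V$ is a $C^2$ diffeomorphism, $\phi(0)=0$, $\phi(\Sigma_{h'}\cap U)=(\Sigma_v\times\mathbb R^k)\cap V$, with $h'$ homogeneous. Then there is $R\in J_{d+1}(h)$ such that for every $\theta\in\Sigma_h\cap S$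
$$w(t\theta)=-t^{d+1}R(\theta)+o(t^{d+1})\qquad(t\downarrow0).\tag{9}$$

*Proof.* (a) Let $A=D\phi(0)$. The set $\Sigma_{h'}$ is a closed cone. If $y\in\Sigma_{h'}$, then $\phi(ty)\in Z$ and $\phi(ty)/t\to Ay$, so $Ay\in\mathcal C$. Conversely, if $x\in\mathcal C$, choose $x_t\in Z$ with $x_t/t\to x$. Then $\phi^{-1}(x_t)\in\Sigma_{h'}$, so $\phi^{-1}(x_t)/t\in\Sigma_{h'}$, and this converges to $A^{-1}x$, which therefore lies in $\Sigma_{h'}$.

(b) By (a), $A\Sigma_{h'}=\Sigma_h\times\mathbb R^k$. Let $Q(x)$ be the first $n$ components of $\frac12D^2\phi(0)[A^{-1}(x,0),A^{-1}(x,0)]$, which are quadratic in $x\in\mathbb R^n$, and $R=\nabla h\cdot Q\in J_{d+1}(h)$. For $\theta\in\Sigma_h\cap S$ we have $A^{-1}(\theta,0)\in\Sigma_{h'}$, so $\phi(tA^{-1}(\theta,0))\in\Sigma_v\times\mathbb R^k$ for small $t$. Its projection to $\mathbb R^n$ is $x_t=t\theta+t^2Q(\theta)+o(t^2)\in\Sigma_v$. Now $h(x_t)=t^{d+1}\nabla h(\theta)\cdot Q(\theta)+o(t^{d+1})$ because $h(t\theta)=0$, and by Proposition 9 $w(x_t)=w(t\theta)+O(t^2\cdot t^dL(t))$.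 Adding, $0=v(x_t)=t^{d+1}R(\theta)+w(t\theta)+o(t^{d+1})$. $\square$

## 9. The expansion of $w$ for a linear density

Let $h$ be good, $c\in\mathbb R^n$, and $g_0(x)=\eta(x)\,c\cdot x$ with $\eta\in C_c^\infty(B_2)$, $\eta=1$ on $B_1$.

**The solution of $\Delta\widetilde\Phi=|h|$.** Let $Y\in\mathcal H_{d+2}$ be the $L^2(S)$-projection of $|h|$ to $\mathcal H_{d+2}$. Since $\mathcal H_{d+2}$ is the kernel of $\Delta_S+\lambda_{d+2}$, there is a unique solution $\Phi_1\perp\mathcal H_{d+2}$ of $(\Delta_S+\lambda_{d+2})\Phi_1=|h|-Y$ on $S$; it is in $C^{2,\alpha}(S)$, as $|h|$ is Lipschitz. Extend $\Phi_1$ homogeneously of degree $d+2$ and set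
$$\widetilde\Phi=\Phi_1+b\,Y\log|x|,\qquad b=\frac1{2d+n+2}.$$
Since $\Delta(Y\log|x|)=(2(d+2)+n-2)|x|^{-2}Y$ and $\Delta\Phi_1=|h|-|x|^{-2}Y$, we have $\Delta\widetilde\Phi=|h|$ off $0$. If $d$ is odd, then $|h|$ is even while $\mathcal H_{d+2}$ consists of odd functions; so $Y=0$, $\widetilde\Phi=\Phi_1$, and $\Phi_1$ is even, because its odd part lies in $\mathcal H_{d+2}$ and is orthogonal to it.

**Proposition 12.** For the $w$ of Proposition 9 there is $q\in\mathcal H_{d+1}$ with
$$w=\tfrac12\mu(c\cdot x)h+\mu\,\partial_c\widetilde\Phi+q+O(|x|^{d+1+1/n}),\qquad x\to0.\tag{10}$$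

*Proof.* **Step 1: subtract the model solution and bound the error source.** Let $W=\frac12\mu(c\cdot x)h+\mu\partial_c\widetilde\Phi$. Then $\Delta W=\mu\,\partial_ch+\mu\,\mathrm{sgn}(h)\partial_ch=2\mu\chi_{\{h>0\}}\partial_ch$ a.e., and as distributions off $0$. In $B_1$, $g=\mu\,c\cdot x$, so $N=\chi_{\{v>0\}}(2\mu\,\partial_cv-\mu^2|c|^2v)$. Hence $e=w-W$ satisfies $\Delta e=f:=f_1+f_2$ in $B_1\setminus\{0\}$, where
$$f_1=\chi_{\{v>0\}}(2\mu\,\partial_cw-\mu^2|c|^2v)=O(|x|^dL),\qquad f_2=2\mu\big(\chi_{\{v>0\}}-\chi_{\{h>0\}}\big)\partial_ch=O(|x|^{d-1}).$$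
The function $f_2$ is supported in $\{|h|\le|w|\}\subset\{|h|\le C|x|^{d+1}L(|x|)\}$. Since $x\cdot\nabla h=dh=0$ on $\Sigma_h$, goodness says that $0$ is a regular value of $h|_S$; so $\{\theta\in S:|h(\theta)|\le s\}$ has measure $O(s)$. The support of $f_2$ therefore has measure at most $C\rho^n\cdot\rho L(\rho)$ in $\{\rho\le|x|\le2\rho\}$, and
$$\int_{\rho\le|y|\le2\rho}|f|\le C\rho^{n+d}L(\rho).\tag{11}$$

**Step 2: solve with this source, with error smaller than $|x|^{d+1}$.** Let $e_1(x)=\int_{B_1}[E(x-y)-\sum_{k\le d+1}E_k(x,y)]f(y)\,dy$. By (11) the shell $|y|\sim\rho$ contributes at most $C|x|^k\rho^{d+2-k}L(\rho)$ to the $E_k$-integral, so the integrals converge for $k\le d+1$, and $\Delta e_1=f$ in $B_1$. For small $|x|$: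

- the part $|y|<|x|/2$ of $E(x-y)$ is at most $C|x|^{2-n}\cdot|x|^{n+d}L$, and the $E_k$ over $|y|\le2|x|$ sum to at most $C|x|^{d+2}L$; both are $O(|x|^{d+2}L)$;
- the part $|y|>2|x|$ is, by (5) with $K=d+1$, at most $C|x|^{d+2}\int_{2|x|<|y|<1}|y|^{-n-d}|f|=O(|x|^{d+2}L^2)$, since each of $O(L)$ shells contributes $O(L)$;
- the part $|x|/2\le|y|\le2|x|$ of $E(x-y)$ is $O(|x|^{d+2}L)$ from $f_1$. From $f_2$ it is $O\big(|x|^{d-1}(|x|^{n+1}L)^{2/n}\big)=O(|x|^{d+1+2/n}L^{2/n})$, since $\int_{G}|x-y|^{2-n}dy\le C|G|^{2/n}$ for any set $G$ of finite measure.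

As $n\ge3$, all of this is $O(|x|^{d+1+1/n})$.

**Step 3: the remainder is a harmonic polynomial at order $d+1$.** $e-e_1$ is harmonic in $B_1\setminus\{0\}$ and $O(|x|^{d+1}L)$, since $w$ and $W$ are. So it extends harmonically across $0$, its Taylor terms of degree at most $d$ vanish, and it equals $q+O(|x|^{d+2})$ with $q\in\mathcal H_{d+1}$. $\square$

**Proposition 13.** Assume one of:

- (E) $d$ is even and $Y\ne0$;
- (O) $d$ is odd and $\Phi_1(\theta_0)\ne0$ for some $\theta_0\in\Sigma_h\cap S$.

Then for suitable $c$, all small $\mu$ and all $k\ge0$, $\Sigma_v\times\mathbb R^k$ is not, near $0$, the image of $\Sigma_{h'}$ ($h'$ homogeneous) under a $C^2$ diffeomorphism fixing $0$.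

*Proof.* **Case (E): the logarithm.** First we show that $Y$ does not vanish on all of $\Sigma_h\cap S$. Green's formula on $\{h>0\}\cap S$ and $\{h<0\}\cap S$ gives, since $(\Delta_S+\lambda_d)h=0$,
$$2\int_{\Sigma_h\cap S}|\nabla_Sh|\,Y=\int_S|h|\,(\Delta_S+\lambda_d)Y=(\lambda_d-\lambda_{d+2})\int_S|h|Y=(\lambda_d-\lambda_{d+2})\|Y\|^2\ne0 .$$
So $Y(\theta_0)\ne0$ for some $\theta_0\in\Sigma_h\cap S$. Take $c=\theta_0$; by Euler $\partial_cY(\theta_0)=(d+2)Y(\theta_0)\ne0$. Since $h(t\theta_0)=0$, (10) gives $w(t\theta_0)=\mu b\,\partial_cY(\theta_0)\,t^{d+1}\log t+O(t^{d+1})$. By Lemma 11(b) a $C^2$ image would force $w(t\theta_0)=O(t^{d+1})$, a contradiction.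

**Case (O): parity.** Take $c=\theta_0$, so $\partial_c\widetilde\Phi(\theta_0)=(d+2)\Phi_1(\theta_0)\ne0$. If $\phi$ existed, (9) and (10) would give $\mu\,\partial_c\widetilde\Phi+q+R=0$ on $\Sigma_h\cap S$. Here $\widetilde\Phi$ is even, so $\partial_c\widetilde\Phi$ is odd, while $q+R$ is homogeneous of even degree $d+1$, hence even; and $\Sigma_h=-\Sigma_h$. Comparing the identity at $\theta_0$ and $-\theta_0$ gives $\partial_c\widetilde\Phi(\theta_0)=0$, a contradiction. $\square$

## 10. Good polynomials with nonzero obstruction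

### 10.1. $n=3$, $d\ge3$ odd

Let $\zeta=x+iy=re^{i\alpha}$, $Z_d(X)=|X|^dP_d(z/|X|)$ with $P_d$ the Legendre polynomial, and $h_\varepsilon=\mathrm{Re}\,\zeta^d+\varepsilon Z_d$. On $S^2$, $h_\varepsilon=\sin^d\vartheta\cos d\alpha+\varepsilon P_d(\cos\vartheta)$. The polynomial $\mathrm{Re}\,\zeta^d$ alone is not good: it vanishes to order $d$ on the $z$-axis, and its positivity set has $d$ sectors. The term $\varepsilon Z_d$ joins the positive sectors at the north pole and the negative ones at the south pole.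

Choose $\delta_1\in(0,1)$ such that, when $\sin\vartheta\le\delta_1$, $P_d(\cos\vartheta)$ has the sign of $\cos\vartheta$ and $d|\cos\vartheta\,P_d(\cos\vartheta)|>\sin^2\vartheta\,|P_d'(\cos\vartheta)|$. This is possible since $P_d(\pm1)=\pm1$.

**Lemma 14.** $h_\varepsilon$ is good for $0<\varepsilon<\frac12\delta_1^d$.

*Proof.* *Nondegeneracy.* The poles are not zeros. Recall $|P_d|\le1$ on $[-1,1]$. At a zero with $\sin\vartheta\ge\delta_1$, $|\cos d\alpha|\le\varepsilon\delta_1^{-d}<\frac12$, so $\partial_\alpha h_\varepsilon\ne0$. At a zero with $0<\sin\vartheta\le\delta_1$, either $\sin d\alpha\ne0$ and $\partial_\alpha h_\varepsilon\ne0$, or $\cos d\alpha=\pm1$; then, inserting $\sin^d\vartheta\cos d\alpha=-\varepsilon P_d(\cos\vartheta)$,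
$$\partial_\vartheta h_\varepsilon=\frac{\varepsilon}{\sin\vartheta}\big[-d\cos\vartheta\,P_d(\cos\vartheta)-\sin^2\vartheta\,P_d'(\cos\vartheta)\big]\ne0 .$$

*Connectedness.* Let $D^+=\{h_\varepsilon>0\}\cap S^2$. The south pole is not in $D^+$. From a point of $D^+$ other than the north pole, move $\alpha$ at fixed $\vartheta$ to a nearest value with $\cos d\alpha=1$; $h_\varepsilon$ does not decrease. On that meridian $h_\varepsilon=\sin^d\vartheta\,(1+\varepsilon p(\vartheta))$ with $p=P_d(\cos\vartheta)/\sin^d\vartheta$. This is positive if $\sin\vartheta\ge\delta_1$ (as $\varepsilon|p|<\frac12$) and in the northern cap $\{\sin\vartheta\le\delta_1,\cos\vartheta>0\}$. In the southern cap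
$$p'=\frac{-\sin^2\vartheta\,P_d'-d\cos\vartheta\,P_d}{\sin^{d+1}\vartheta}<0,$$
because there $\cos\vartheta\,P_d>0$ dominates, and $p\to-\infty$ at the south pole. So the positivity set on the meridian is an interval $(0,\vartheta^*)$, and we can move to the north pole, where $h_\varepsilon=\varepsilon>0$. So $D^+$ is connected, and so is $D^-=-D^+$. $\square$

**Lemma 15.** Condition (O) holds for $h_\varepsilon$ when $\varepsilon>0$ is small.

*Proof.* *The limit $\varepsilon=0$ is explicit.* We solve $\Delta\Phi^{(0)}=|\mathrm{Re}\,\zeta^d|$ as in Section 5. For $|\alpha|\le\frac\pi{2d}$ let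
$$m(\alpha)=\frac{\cos d\alpha}{4(d+1)}+B\cos((d+2)\alpha),\qquad B=-\frac d{4(d+1)(d+2)\cos(\pi/d)},$$
extended with period $\pi/d$. Since $(d+2)^2-d^2=4(d+1)$, $m''+(d+2)^2m=\cos d\alpha=|\cos d\alpha|$ on the interval. The derivative at the end point is $m'(\frac\pi{2d})=-\frac d{4(d+1)}-B(d+2)\sin(\frac\pi2+\frac\pi d)=0$, by choice of $B$. As $m$ is even on the interval, the periodic extension is $C^1$ with vanishing derivative at the joints; then $m''=|\cos d\alpha|-(d+2)^2m$ is continuous and $m\in C^2$. So $\Phi^{(0)}=r^{d+2}m(\alpha)$ is $C^2$ on $\mathbb R^3$ (near the axis because it is homogeneous in $(x,y)$ of degree $d+2\ge5$), homogeneous of degree $d+2$, even (as $m$ has period $\pi$), and $\Delta\Phi^{(0)}=|\mathrm{Re}\,\zeta^d|$.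

*Passing to $\varepsilon>0$.* On even functions on $S^2$ the operator $\Delta_S+\lambda_{d+2}$ is invertible, since its kernel $\mathcal H_{d+2}$ is odd, with bounded inverse $L^2\to H^2\subset C^0$. As $|h_\varepsilon|\to|\mathrm{Re}\,\zeta^d|$ uniformly, the functions $\Phi_1=\Phi_1^{(\varepsilon)}$ for $h_\varepsilon$ converge uniformly on $S^2$ to $\Phi^{(0)}$. The point $\theta_0=(\cos\frac\pi{2d},\sin\frac\pi{2d},0)$ lies in $\Sigma_{h_\varepsilon}$ for all $\varepsilon$, as $P_d(0)=0$, and
$$\Phi^{(0)}(\theta_0)=m\big(\tfrac\pi{2d}\big)=B\cos\big(\tfrac\pi2+\tfrac\pi d\big)=\frac{d\tan(\pi/d)}{4(d+1)(d+2)}>0 .$$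
So $\Phi_1^{(\varepsilon)}(\theta_0)\ne0$ for small $\varepsilon$. $\square$

### 10.2. $n=4$, $d\ge2$

Let $\mathbb R^4=\mathbb C^2$ and $h_\nu=\mathrm{Re}(\zeta_1^d+\nu\zeta_2^d)$, $\nu>0$.

**Lemma 16.** $h_\nu$ is good for all $d\ge2$, $\nu>0$.

*Proof.* $\nabla h_\nu=0$ means $\zeta_1^{d-1}=\zeta_2^{d-1}=0$, so only at $0$. If $h_\nu(\zeta)>0$, one of $\mathrm{Re}\,\zeta_1^d$, $\mathrm{Re}\,\zeta_2^d$ is positive, say the first. Shrinking $\zeta_2$ to $0$ radially stays in $\{h_\nu>0\}$. Then move $\zeta_2$ from $0$ along the positive reals to a large $T$, which increases $h_\nu$. Then move $\zeta_1$ to $1$ inside a ball on which $|\zeta_1|^d<\nu T^d$. This reaches $(1,T)$. The other case leads to some $(T',1)$. All points with both coordinates positive real form a convex subset of $\{h_\nu>0\}$. So $\{h_\nu>0\}$ is connected, and $\{h_\nu<0\}=e^{i\pi/d}\{h_\nu>0\}$. $\square$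

For $d=2$ condition (E) can be read off the plane computation. Test $|h_\nu|$ against $\mathrm{Re}\,\zeta_1^4\in\mathcal H_4$. At $\nu=0$ the mean over $S^3$, in the coordinates introduced next, is $\int_0^1s\cdot s^2ds\cdot\frac1{2\pi}\int_0^{2\pi}|\cos2\alpha|\cos4\alpha\,d\alpha=\frac14\cdot\frac2{3\pi}>0$, so it is nonzero for small $\nu$. For even $d\ge4$ the test function $\mathrm{Re}\,\zeta_1^{d+2}$ gives $0$ at $\nu=0$, since the frequencies of $|\cos d\alpha|$ are multiples of $2d>d+2$. We use a zonal test function instead; it also gives $0$ at $\nu=0$, but the next term is detectable.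

**Lemma 17.** For $d\ge2$ even, condition (E) holds for $h_\nu$ when $\nu>0$ is small.

*Proof.* **Step 1: a test function.** On $S^3$ write $\zeta_1=\sqrt s\,e^{i\alpha}$, $\zeta_2=\sqrt{1-s}\,e^{i\beta}$; the normalized measure is $ds\,d\alpha\,d\beta/4\pi^2$. For functions of $t=2s-1$ one has $\Delta_S=4\partial_t(1-t^2)\partial_t$. Let $k=\frac d2+1$. By Legendre's equation $P_k(t)$ satisfies $\Delta_SP_k=-4k(k+1)P_k$, and $4k(k+1)=2k(2k+2)=\lambda_{2k}$. So $|x|^{2k}P_k\big((|\zeta_1|^2-|\zeta_2|^2)/|x|^2\big)$, a homogeneous polynomial of degree $2k$, is in $\mathcal H_{2k}=\mathcal H_{d+2}$. It suffices to show that its inner product with $|h_\nu|$ is nonzero. Integrating over the angles, this is $I(\nu)=\int_0^1A(a,b)P_k(2s-1)\,ds$, with $a=s^{d/2}$, $b=\nu(1-s)^{d/2}$ and $A(a,b)=\frac1{4\pi^2}\iint|a\cos\alpha+b\cos\beta|\,d\alpha\,d\beta$. Since $s^{d/2}$ is a polynomial of degree less than $k$, it is orthogonal to $P_k(2s-1)$ on $[0,1]$, so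
$$I(\nu)=\int_0^1\mathcal D\,P_k(2s-1)\,ds,\qquad\mathcal D=A-\tfrac2\pi a .$$

**Step 2: two-sided bounds for $\mathcal D$.** Let $\ell_a(y)=\frac1{2\pi}\int_0^{2\pi}|a\cos\alpha+y|\,d\alpha$, $a>0$. It is convex and even in $y$, $\ell_a(0)=\frac2\pi a$; for $|y|\ge a$ it equals $|y|$, and for $|y|\le a$ it equals $\frac2\pi\big(\sqrt{a^2-y^2}+y\arcsin\frac ya\big)$. Since $\arcsin x\le\frac\pi2x$ on $[0,1]$, $0\le\ell_a(y)-\frac2\pi a\le\frac{y^2}a$ for all $y$ (for $|y|\ge a$ because $|y|\le y^2/a$). For $|y|<a$, $\ell_a''=\frac2\pi(a^2-y^2)^{-1/2}\ge\frac2{\pi a}$, so $\ell_a(y)-\frac2\pi a\ge\frac{y^2}{\pi a}$ for $|y|\le a$. Putting $y=b\cos\beta$ and averaging,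
$$0\le\mathcal D\le\frac{b^2}{2a},\qquad\mathcal D\ge\frac{b^2}{2\pi a}\ \text{ if }b\le a .$$

**Step 3: $I(\nu)$ is not zero.** Choose $\eta\in(0,\frac12)$ with $(-1)^kP_k(2s-1)\ge\frac12$ on $[0,\eta]$. For $s\ge\nu^{2/d}$ we have $b\le\nu\le a$. On $[0,\nu^{2/d}]$ (with $\nu^{2/d}<\eta$) the integrand $(-1)^k\mathcal DP_k$ is nonnegative, and $|P_k|\le1$ on $[\eta,1]$. So
$$\nu^{-2}(-1)^kI(\nu)\ge\frac{(1-\eta)^d}{4\pi}\int_{\nu^{2/d}}^\eta s^{-d/2}ds-\tfrac12\eta^{-d/2}\ \longrightarrow\ +\infty\qquad(\nu\downarrow0),$$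
since $d\ge2$. Hence $Y\ne0$ for small $\nu$. $\square$

**Proof of Theorem 1(ii).** If $d\ge3$ is odd and $n\ge3$, take $h_\varepsilon$ on $\mathbb R^3$ (Lemmas 14, 15) and $k=n-3$. If $d$ is even, then $n\ge4$; take $h_\nu$ on $\mathbb R^4$ (Lemmas 16, 17) and $k=n-4$. In each case choose $c$ by Proposition 13, take $\mu$ small, and consider $\Omega^\pm\times\mathbb R^k$ with $\Omega^\pm$ from Proposition 9. Proposition 9 and Lemma 10 give all hypotheses, unboundedness of both sides, the bounded Lipschitz $C^\infty$ log density, and $0\in\Gamma_d$; Proposition 13 excludes $C^2$ images. $\blacksquare$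

## 11. Density constant near the point: harmonic terms outside $J_{d+1}(h)$

Now $g$ shall vanish near $0$. Then $v$ is harmonic near $0$, with no logarithm, and its degree $d+1$ term is some $q\in\mathcal H_{d+1}$. By Lemma 11(b) a $C^2$ image forces $q=-R$ on $\Sigma_h$ with $R\in J_{d+1}(h)$. To turn this into $q\in J_{d+1}(h)$ we need to know which polynomials vanish on $\Sigma_h$.

**Lemma 18.** If $0\ne h\in\mathcal H_d$, $d\ge1$, and a polynomial $P$ vanishes on $\Sigma_h$, then $h\mid P$.

*Proof.* *Factors of $h$ change sign and are simple.* Suppose $h=pr$ with $p$ nonconstant and of constant sign (weakly). Factors of homogeneous polynomials are homogeneous, so $r$ has degree less than $d$ and $\int_Shr=0$; but $\int_Shr=\int_Spr^2\ne0$, a contradiction. In particular no square of a nonconstant polynomial divides $h$. So $h$ is, up to a constant, a product of pairwise non-associate irreducible real polynomials $p_i$, each changing sign.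

*An irreducible $p$ that changes sign divides every polynomial vanishing on its real zero set* (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Theorem 4.5.1). Here is an argument. Choose linear coordinates $(x',x_n)$ so that $p(a',a_n)<0<p(a',b_n)$. Then $p$ depends on $x_n$, and by Gauss's lemma it is irreducible in $\mathbb R(x')[x_n]$. Suppose $P$ vanishes on $\{p=0\}$ but $p\nmid P$. Then $p$ and $P$ are coprime in $\mathbb R(x')[x_n]$, and clearing denominators, $Ap+A'P=D(x')\ne0$ with polynomials $A,A',D$. For $x'$ near $a'$, $p(x',\cdot)$ changes sign between $a_n$ and $b_n$, so it has a zero, at which $P$ vanishes too; hence $D(x')=0$. So $D$ vanishes on an open set, a contradiction.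

Thus every $p_i$ divides $P$, and so does $h$. $\square$

**Proposition 19.** Let $h\in\mathcal H_d$, $d\ge2$, be good on $\mathbb R^n$ with $\mathcal H_{d+1}\not\subset J_{d+1}(h)$. Then for suitable $g_0\in C_c^\infty(B_2\setminus\overline B_1)$ and small $\mu$ the pairs $\Omega^\pm\times\mathbb R^k$, $k\ge0$, with $\Omega^\pm$ from Proposition 9, have log density vanishing near $0$, $0\in\Gamma_d$, and the boundary near $0$ is not a $C^2$ image (with $\phi(0)=0$) of any $\Sigma_{h'}$, $h'$ homogeneous.

*Proof.* **Step 1: choose a test polynomial and $g_0$.** Let $0\ne Y\in\mathcal H_{d+1}$ be $L^2(S)$-orthogonal to $\mathcal H_{d+1}\cap J_{d+1}(h)$. If $Y=0$ on $\Sigma_h$, then $Y\in h\mathcal P_1\subset J_{d+1}(h)$ by Lemma 18, so $Y\perp Y$, a contradiction. So $Y\not\equiv0$ on the cone $\Sigma_h$. Let $\Psi(y)=|y|^{-n-2d}Y(y)$, the Kelvin transform of $Y$, harmonic off $0$. A bump function near a point of $\Sigma_h$ with $1<|y|<2$ and $Y\ne0$ gives $g_0\in C_c^\infty(B_2\setminus\overline B_1)$ with $\int_{\Sigma_h}g_0|\nabla h|\Psi\,d\sigma\ne0$.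

**Step 2: the degree $d+1$ term of $w$.** Here $N=0$ in $B_1$, so near $0$
$$w=\sum_{j\ge d+1}\int E_j(\cdot,y)N(y)\,dy=q+O(|x|^{d+2}),\qquad q=\int E_{d+1}(\cdot,y)N(y)\,dy\in\mathcal H_{d+1}.$$
$E_{d+1}(x,y)$ is a negative multiple of $|x|^{d+1}|y|^{1-n-d}$ times the zonal reproducing kernel of $\mathcal H_{d+1}$ at $(x/|x|,y/|y|)$. So $\langle q,Y\rangle_{L^2(S)}=-\gamma\int N(y)|y|^{1-n-d}Y(y/|y|)\,dy=-\gamma\int N\Psi\,dy$ with $\gamma>0$.

**Step 3: $q\notin J_{d+1}(h)$ for small $\mu$.** As $\mu\to0$, $v\to h$ in $C^1(\overline B_2)$, and $N/\mu\to\chi_{\{h>0\}}(2\nabla g_0\cdot\nabla h+h\Delta g_0)=\chi_{\{h>0\}}\Delta(g_0h)$ a.e. and boundedly. By Green's formula on $\{h>0\}$ (outer normal $-\nabla h/|\nabla h|$; $g_0h=0$ on $\Sigma_h$; $\Delta\Psi=0$)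
$$\mu^{-1}\langle q,Y\rangle\ \to\ -\gamma\int_{\{h>0\}}\Delta(g_0h)\,\Psi\,dy=\gamma\int_{\Sigma_h}g_0|\nabla h|\Psi\,d\sigma\ne0 .$$
So for small $\mu$, $q\in\mathcal H_{d+1}$ is not orthogonal to $Y$, hence not in $J_{d+1}(h)$.

**Step 4: conclusion.** If a $C^2$ diffeomorphism $\phi$ existed, Lemma 11(b) would give $q+R=0$ on $\Sigma_h$ with $R\in J_{d+1}(h)$. By Lemma 18, $q+R\in h\mathcal P_1\subset J_{d+1}(h)$, so $q\in J_{d+1}(h)$, a contradiction. The other assertions are in Proposition 9 and Lemma 10. $\square$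

**Theorem 2(b) for $n\ge4$, $d\ge3$.** In $\mathbb R^4=\mathbb C^2$ take $h=\mathrm{Re}(\zeta_1^d+\zeta_2^d)$, good by Lemma 16. Over $\mathbb C$, $J_{d+1}(h)$ is the degree $d+1$ part of the monomial ideal $(\zeta_1^{d-1},\bar\zeta_1^{d-1},\zeta_2^{d-1},\bar\zeta_2^{d-1})$; a polynomial lies in it only if each of its monomials does. The following polynomials of degree $d+1$ contain a monomial with all exponents at most $d-2$, so they are not in it. They are harmonic, as one checks with $\Delta=4\sum\partial_{\zeta_i}\partial_{\bar\zeta_i}$: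

- $d=3$: $|\zeta_1|^4-4|\zeta_1|^2|\zeta_2|^2+|\zeta_2|^4$, where $\frac14\Delta$ gives $4|\zeta_1|^2-4|\zeta_2|^2-4|\zeta_1|^2+4|\zeta_2|^2=0$; the monomial is $\zeta_1\bar\zeta_1\zeta_2\bar\zeta_2$;
- $d=4$: $\mathrm{Re}(3\zeta_1^2\bar\zeta_1\zeta_2^2-2\zeta_1\zeta_2^3\bar\zeta_2)$, where $\frac14\Delta$ gives $\mathrm{Re}(6\zeta_1\zeta_2^2-6\zeta_1\zeta_2^2)=0$; the monomial is $\zeta_1^2\bar\zeta_1\zeta_2^2$;
- $d\ge5$: $\mathrm{Re}(\zeta_1^3\zeta_2^{d-2})$, with monomial $\zeta_1^3\zeta_2^{d-2}$.

Apply Proposition 19 with $k=n-4$.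

**Theorem 2(b) for $n=3$, $d\ge5$ odd.** Take $h_\varepsilon$ of 10.1, good for small $\varepsilon$. The aim is to show that $Z_{d+1}\notin J_{d+1}(h_\varepsilon)$ for small $\varepsilon$. Complexified, $J_{d+1}(h_\varepsilon)$ is spanned by the $18$ products $e_i^\varepsilon$ of the quadratic monomials in $\zeta,\bar\zeta,z$ with $\partial_\zeta h_\varepsilon$, $\partial_{\bar\zeta}h_\varepsilon$, $\varepsilon^{-1}\partial_zh_\varepsilon$. As $\varepsilon\to0$ these three tend to $\frac d2\zeta^{d-1}$, $\frac d2\bar\zeta^{d-1}$ and $\partial_zZ_d=d\,Z_{d-1}$. The last identity holds because $\partial_zZ_d$ is harmonic, axially symmetric and homogeneous of degree $d-1$, and $Z_d=z^d$ on the $z$-axis. Let $e_i^0$ be the limits of the products.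

*The $e_i^0$ are linearly independent.* The products with $\zeta^{d-1}$ and $\bar\zeta^{d-1}$ are multiples of distinct monomials, since $d-1>2$. So a linear relation would give $Z_{d-1}p\in(\zeta^{d-1},\bar\zeta^{d-1})$ with $0\ne p\in\mathcal P_2\otimes\mathbb C$. Let $z^jp_*(\zeta,\bar\zeta)$ be the part of $p$ of highest degree in $z$. Since $Z_{d-1}$ contains $z^{d-1}$ with coefficient $1$, the part of $Z_{d-1}p$ of highest degree in $z$ is $z^{d-1+j}p_*$. As $\deg p_*\le2<d-1$, none of its monomials is divisible by $\zeta^{d-1}$ or $\bar\zeta^{d-1}$, a contradiction. (If $p=0$, independence of the monomials finishes.)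

*Passing to the limit.* Suppose $Z_{d+1}=\sum_{i=1}^{18}c_i^\varepsilon e_i^\varepsilon$ for a sequence $\varepsilon\to0$. The Gram matrices of $(e_i^\varepsilon)$ converge to the invertible Gram matrix of $(e_i^0)$, so the $c_i^\varepsilon$ converge and $Z_{d+1}\in\mathrm{span}(e_i^0)$. Take components invariant under rotation about the $z$-axis. The products with $\zeta^{d-1},\bar\zeta^{d-1}$ have angular frequencies of absolute value at least $d-3\ge2$, so they contribute nothing, and $Z_{d+1}\in Z_{d-1}\cdot\mathrm{span}(z^2,\zeta\bar\zeta)$. Restricting to $S^2$ gives $P_{d-1}\mid P_{d+1}$. By the recurrence $(d+1)P_{d+1}=(2d+1)tP_d-dP_{d-1}$ and $\gcd(P_d,P_{d-1})=1$ (a common zero would, by the recurrence, be a zero of $P_0=1$), we get $P_{d-1}\mid t$, which is impossible as $d-1\ge4$.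

So $\mathcal H_{d+1}\not\subset J_{d+1}(h_\varepsilon)$ for small $\varepsilon$, and Proposition 19 applies with $k=0$. $\square$

For $d=2$, Proposition 19 never applies: a good quadratic form $h$ is nondegenerate (a kernel vector would be a zero of $h$ with $\nabla h=0$), so $J_3(h)=\mathcal P_3$. The remaining case needs a degenerate cone.

## 12. A cubic perturbation of $|a|^2-|b|^2$ in $\mathbb R^5$

This section proves Theorem 2(b) for $n\ge5$, $d=2$. On $\mathbb R^5=\mathbb C\times\mathbb C\times\mathbb R\ni(a,b,\alpha)$ let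
$$h_2=|a|^2-|b|^2,\qquad H=-\alpha^3+3\alpha|a|^2-\tfrac32\alpha|b|^2+\tfrac{3\sqrt3}2\mathrm{Re}(\bar ab^2),\qquad u=h_2+H .$$
All are harmonic; for instance $\Delta H=-6\alpha+12\alpha-6\alpha=0$. The cone $\Sigma_{h_2}$ is singular along the whole $\alpha$-axis. We shall see that the zero set of $u$ is singular only at $0$, which no $C^1$ diffeomorphism can reconcile.

**Step 1: $H$ is a determinant, hence good.** Put
$$M=\begin{pmatrix}\frac\alpha{\sqrt6}+\frac\beta{\sqrt2}&p&q\\p&\frac\alpha{\sqrt6}-\frac\beta{\sqrt2}&s\\q&s&-\frac{2\alpha}{\sqrt6}\end{pmatrix},\qquad a=\beta+i\sqrt2\,p,\quad b=\sqrt2(q+is).$$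
Then $\mathrm{tr}M^2=\alpha^2+\beta^2+2(p^2+q^2+s^2)=\alpha^2+|a|^2+|b|^2$, so this identifies $\mathbb R^5$ isometrically with the traceless symmetric $3\times3$ matrices. Moreover
$$\det M=-\tfrac{2\alpha}{\sqrt6}\big(\tfrac{\alpha^2}6-\tfrac{\beta^2}2\big)+2pqs-\big(\tfrac\alpha{\sqrt6}+\tfrac\beta{\sqrt2}\big)s^2-\big(\tfrac\alpha{\sqrt6}-\tfrac\beta{\sqrt2}\big)q^2+\tfrac{2\alpha}{\sqrt6}p^2,$$
$$3\sqrt6\det M=-\alpha^3+3\alpha(\beta^2+2p^2)-3\alpha(q^2+s^2)+3\sqrt3\,\beta(q^2-s^2)+6\sqrt6\,pqs=H,$$
because $|a|^2=\beta^2+2p^2$, $|b|^2=2(q^2+s^2)$ and $\mathrm{Re}(\bar ab^2)=2\beta(q^2-s^2)+4\sqrt2\,pqs$. As $\mathrm{tr}M^3=3\det M$ for traceless $M$, also $H=\sqrt6\,\mathrm{tr}M^3$. On traceless matrices $\nabla\mathrm{tr}M^3=3(M^2-\frac13\mathrm{tr}(M^2)I)$ vanishes only if $M^2=cI$; then the three eigenvalues are $\pm\sqrt c$ with sum $0$, so $M=0$. Thus $\nabla H\ne0$ off $0$. The set $\{\det M>0\}$ consists of the matrices $O\,\mathrm{diag}(\mu_1,\mu_2,\mu_3)O^T$ with $O\in SO(3)$ and $\mu_1=-\mu_2-\mu_3>0>\mu_2\ge\mu_3$: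 a continuous image of a connected parameter set. The set $\{\det M<0\}$ is its negative. So $H$ is good.

**Step 2: $\nabla u\ne0$ on $\Sigma_u\setminus\{0\}$.** Suppose $u=0$ and $\nabla u=0$. Euler gives $h_2+H=0=2h_2+3H$, so $h_2=0$ and $|a|=|b|=:\rho$. The equations $\partial_\alpha u=0$, $\nabla_au=0$, $\nabla_bu=0$ read
$$\alpha^2=\tfrac12\rho^2,\qquad(2+6\alpha)a=-\tfrac{3\sqrt3}2b^2,\qquad(2+3\alpha)b=3\sqrt3\,a\bar b .$$
If $\rho=0$ we are at $0$. Otherwise $|2+6\alpha|=\frac{3\sqrt3}2\rho$ and $|2+3\alpha|=3\sqrt3\,\rho$, so $2+3\alpha=\pm2(2+6\alpha)$, i.e. $\alpha=-\frac29$ or $\alpha=-\frac25$, with $\rho=\sqrt2|\alpha|$. In the first case $3\sqrt3\rho=\frac{2\sqrt6}3\ne\frac43=|2+3\alpha|$; in the second $3\sqrt3\rho=\frac{6\sqrt6}5\ne\frac45=|2+3\alpha|$. Contradiction.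

**Step 3: $\{u>0\}$ and $\{u<0\}$ are connected.** The idea is that $u$ looks like $H$ near infinity. Fix $s>0$ so small that $\nabla_SH\ne0$ on $\{|H|\le s\}\cap S$. Flowing along $\nabla_SH/|\nabla_SH|^2$ for time $\max(s-H,0)$ retracts the connected set $\{H>0\}\cap S$ onto $\{H\ge s\}\cap S$, so the latter is connected. For large $R$ and $r>R$, $u(r\theta)r^{-3}=H(\theta)+r^{-1}h_2(\theta)$ is $C^1(S)$-close to $H$. So $u>0$ on the connected set $\{r\theta:r>R,\ H(\theta)\ge s\}$. At any other $r\theta$ with $r>R$, $u(r\theta)>0$ we have $|H(\theta)|\le s$; flowing at fixed $r$ along $\nabla_SH/|\nabla_SH|^2$ until $H=s$ increases $u$ (its derivative is $r^3(1+O(r^{-1}))$) and reaches that set. Hence $\{u>0\}\cap\{|x|>R\}$ is connected. Every component of $\{u>0\}$ is unbounded by the maximum principle, so it meets, and hence contains, this set. So $\{u>0\}$ is connected. For $\{u<0\}$ replace $(h_2,H)$ by $(-h_2,-H)$.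

**Step 4: NTA, by Lemma 7.** We list all limits of $u_{Q_i,r_i}$, $Q_i\in\Sigma_u$, $r_i>0$. After passing to a subsequence, one of the following holds.

1. $Q_i\to0$, $r_i\to0$. Here $u(Q+rX)=r\nabla u(Q)\cdot X+\frac{r^2}2D^2u(Q)[X,X]+O(r^3)$ and $\frac12D^2u(Q_i)[X,X]\to h_2(X)$. If $|\nabla u(Q_i)|/r_i\to\infty$, the limit is linear. Otherwise, along a subsequence, it is a positive multiple of $h_2+\xi\cdot X$; after a translation this is $h_2+\xi_\alpha\alpha+\mathrm{const}$. If $\xi_\alpha\ne0$, the zero set is a graph over the $(a,b)$-space and both sides are connected. If $\xi_\alpha=0$, consider $|a|^2-|b|^2+c'$. In its positivity set shrink $b$ to $0$ and use that $\{a\in\mathbb R^2:|a|^2>-c'\}$ is connected; in its negativity set shrink $a$ to $0$ and use that $\{b\in\mathbb R^2:|b|^2>c'\}$ is connected. The $\alpha$-direction is a factor $\mathbb R$.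
2. $r_i\to r\in(0,\infty)$, $Q_i\to Q$: the limit is a positive multiple of $u(Q+r\,\cdot)$; use Step 3.
3. $r_i\to0$, $Q_i\to Q\ne0$: the limit is linear, by Step 2.
4. $|Q_i|+r_i\to\infty$, $Q_i/r_i\to z$: then $r_i\to\infty$, and the limit is a positive multiple of $H(z+\cdot)$; use Step 1.
5. $|Q_i|\to\infty$, $|Q_i|/r_i\to\infty$: by Step 1 $|\nabla u(Q_i)|\ge c|Q_i|^2$, and $D^2u=O(|Q_i|)$ on $B(Q_i,r_iR)$ for each fixed $R$. Relative to the linear term the rest is $O(r_i/|Q_i|)\to0$, so the limit is linear.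

All limits have connected positivity and negativity sets. So $\Omega^\pm=\{\pm u>0\}$ is a 2-sided NTA pair with both sides unbounded. The functions of Fact KT are $\max(\pm u,0)$, and $\int u\,\Delta\varphi=0$ gives $\omega^+=\omega^-$, up to normalization; so the log density is $0$ and (A) holds. By Lemma 3 the blow-up at $0$ is $\Sigma_{h_2}$, so $0\in\Gamma_2$. For $n>5$ take $\Omega\times\mathbb R^{n-5}$; Lemmas 5 and 6 and the argument of Lemma 10 apply.

**Step 5: no $C^1$ diffeomorphism.** Suppose $\phi$ is a $C^1$ diffeomorphism near $0$, $\phi(0)=0$, mapping $\Sigma_{h'}$ to $\partial\Omega\times\mathbb R^{n-5}$ near $0$, with $h'$ homogeneous. Let $A=D\phi(0)$. By Lemma 11(a),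
$$\Sigma_{h'}=A^{-1}\big(\{|a|=|b|\}\times\mathbb R^{n-4}\big),$$
where $\mathbb R^{n-4}$ contains the $\alpha$-direction. This cone is invariant under translations along the $(n-4)$-dimensional subspace $\mathcal L=A^{-1}(\{0\}\times\mathbb R^{n-4})$. So at every point of $\mathcal L$ its tangent cone is $\Sigma_{h'}$ itself, which is not a hyperplane. Hence at $\phi(e)$, for $e\in\mathcal L$ near $0$, $\partial\Omega\times\mathbb R^{n-5}$ is not a $C^1$ hypersurface, since otherwise $\Sigma_{h'}$ would be one near $e$. But by Step 2, $\partial\Omega\times\mathbb R^{n-5}$ is a smooth hypersurface off $\{0\}\times\mathbb R^{n-5}$. So $\phi$ maps a neighbourhood of $0$ in the $(n-4)$-dimensional space $\mathcal L$ injectively and continuously into the $(n-5)$-dimensional space $\{0\}\times\mathbb R^{n-5}$. By invariance of domain this is impossible.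

This completes the proof of Theorem 2(b). $\blacksquare$
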